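
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Induced paths of positive density\\ between consecutive levels of the cube}


\begin{abstract}
Let $G_s$ be the bipartite graph between the $s$-subsets and the $(s-1)$-subsets of $\{1,\dots,2s\}$ in which adjacency means disjointness, and let $w(s)$ be the largest number of $s$-subsets on an induced path of $G_s$. We prove that $w(s)\ge 2^{-8190}\binom{2s}{s}$ for all $s\ge 1$. Consequently there is an absolute constant $C$ with $w(k+C)\ge\binom{2k}{k}$: one may take $C=4096$ for all sufficiently large $k$, and $C=5168$ for all $k\ge1$. More generally, for $\rho n\le k\le(1-\rho)n$ the inclusion graph between the levels $k-1$ and $k$ of the cube on $n$ points has an induced path through a positive proportion, depending only on $\rho$, of the $k$-sets. A short count shows that $w(s)\le(\frac12+o(1))\binom{2s}{s}$, and that $C=0$ does not suffice. The long paths are built recursively: at each step the ground set grows by a bounded factor, and copies of the paths already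 found are strung together along a walk in a cube.
\end{abstract}

\section{The question and the answer}

For $s\ge1$ let $[2s]=\{1,\dots,2s\}$, and let $G_s$ be the bipartite graph whose vertex classes are the $s$-subsets and the $(s-1)$-subsets of $[2s]$, an $s$-subset and an $(s-1)$-subset being adjacent exactly when they are disjoint. A path in a graph is \emph{induced} if the graph has no edges between vertices of the path other than the edges of the path; a single vertex counts as a path. Let $w(s)$ be the maximum number of $s$-subsets on an induced path of $G_s$.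

An induced path in $G_s$ represents an abstract path faithfully by sets: consecutive vertices are disjoint, and an $s$-set and an $(s-1)$-set that are not consecutive meet. So $w(s)$ measures how long a path can be represented with sets of these sizes on $2s$ points. Trivially $w(s)\le\binom{2s}{s}$. The question treated here, taken from \cite{Ning}, is whether this counting bound is correct up to a bounded change of $s$:
\begin{quote}
\emph{Is there an absolute constant $C\ge0$ such that $w(k+C)\ge\binom{2k}{k}$ for every sufficiently large $k$?}
\end{quote}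

The ratio
\begin{equation}\label{eq:ratio}
\binom{2k+2}{k+1}\Big/\binom{2k}{k}=4-\frac{2}{k+1}
\end{equation}
shows what is being asked. If such a $C$ exists, then $w(s)\ge\binom{2s-2C}{s-C}\ge4^{-C}\binom{2s}{s}$ for all large $s$. Conversely, if $w(s)\ge c\binom{2s}{s}$ for some $c>0$ and all large $s$, then, since $\binom{2k+2C}{k+C}/\binom{2k}{k}\to4^C$, every integer $C\ge 0$ with $4^Cc>1$ works. So the question is whether some induced path contains \emph{a positive proportion} of all $s$-sets. The known lower bounds
\[
w\bigl(k+\lceil\log_2(4k-3)\rceil+1\bigr)\ge\binom{2k}{k}\quad(k\ge2),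
\qquad
w(s)\ge\frac{4^s}{2048\,s^{5/2}}\quad(s\ge6)
\]
both fall short of $\binom{2s}{s}$, which has order $4^s s^{-1/2}$, by a factor of order $s^2$. They are not used below.

\paragraph{Inclusion instead of disjointness.} For a finite set $B$ and $1\le j\le|B|$ let $L_j(B)$ be the bipartite graph with lower class $\binom{B}{j-1}$ and upper class $\binom{B}{j}$, adjacency being inclusion. An $(s-1)$-set is disjoint from $S$ if and only if it is contained in $[2s]\setminus S$, so replacing every $s$-set by its complement gives $G_s\cong L_s([2s])$. For a path $P$ in $L_j(B)$ we write $\mathrm{lo}(P)$ and $\mathrm{up}(P)$ for its sets of lower and upper vertices. Thus $w(s)$ is the maximum of $|\mathrm{up}(P)|$ over induced paths $P$ of $L_s([2s])$.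

\paragraph{The first cases.} The graph $L_1([2])$ is the path $\{1\},\emptyset,\{2\}$, so $w(1)=2=\binom21$. The graph $L_2([4])$ is $K_4$ with each edge subdivided; its lower vertices are the four points and its upper vertices the six edges of $K_4$. If the lower vertices of an induced path are $v_1,\dots,v_r$ in this order, $r\ge1$, then its upper vertices are the $r-1$ edges $v_iv_{i+1}$ and at most two more, at the ends, each joining $v_1$ or $v_r$ to a point off the path. For $r=4$ there is no such point, so there are $3$ upper vertices; for $1\le r\le 3$ there are at most $r+1\le4$. If there is no lower vertex, there is at most one upper vertex. The path $14,\,1,\,12,\,2,\,23,\,3,\,34$ shows that $w(2)=4$, while $\binom42=6$. So an induced path cannot take all $s$-sets, and Theorem~\ref{thm:general}(b) below says that asymptotically it takes at most half of them. A positive proportion is nevertheless possible.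

\begin{theorem}\label{thm:middle}
For every $s\ge1$ we have $w(s)\ge2^{-8190}\binom{2s}{s}$. Hence $w(k+4096)\ge\binom{2k}{k}$ for all sufficiently large $k$, and $w(k+5168)\ge\binom{2k}{k}$ for all $k\ge1$.
\end{theorem}

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[\textup{(a)}] For every $\rho\in(0,\frac12)$ there is $c(\rho)>0$ such that for all $n\ge1$ and all integers $k\ge1$ with $\rho n\le k\le(1-\rho)n$, the graph $L_k([n])$ has an induced path with at least $c(\rho)\binom nk$ upper vertices.
\item[\textup{(b)}] For $n\ge2$ and $1\le k\le n$, every induced path of $L_k([n])$ has at most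
\[\frac{k}{n-1}\binom nk+\frac{n-k+1}{n-1}\]
upper vertices. In particular $w(s)\le\frac{s}{2s-1}\binom{2s}{s}+\frac{s+1}{2s-1}$. So $w(s)=\Theta\bigl(\binom{2s}{s}\bigr)$, and $w(k)<\binom{2k}{k}$ for every $k\ge2$; thus $C=0$ does not suffice.
\end{enumerate}
\end{theorem}

The condition $k\ge\rho n$ in (a) cannot be dropped: for $1\le k\le n-1$ we have $\binom nk\ge n$, so by (b) the proportion of $k$-sets on an induced path is at most $(k+1)/(n-1)$, which tends to $0$ when $k=o(n)$. No optimality is claimed for the constants.

\paragraph{The idea.} Split the ground set as $A\cup B$ and group the vertices of $L_k(A\cup B)$ according to their trace $x$ on $A$. Over each $x$ one finds a copy of $L_{k-|x|}(B)$, its \emph{fiber}. Suppose that we have a dense induced path $P_j$, the \emph{core}, in each $L_j(B)$ with $j$ in a long interval $J$. Put a copy of $P_{k-|x|}$ into the fiber over every $x$ with $k-|x|\in J$, and string these copies together by short links while $x$ runs through a closed walk in the cube on $A$. If the result is induced, its density is almost that of the cores: the only loss comes from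 the $k$-sets whose trace $x$ on $A$ has $k-|x|\notin J$, and these will be a small proportion of all $k$-sets.

The walk passes through the same $x$ many times, and the links of different passages must be kept apart. They carry labels of length $O(\log|A|)$, which occupy elements of $B$. These labels cost nothing in the count, since only links carry them; but $B$ must have room for them, so $|B|$ has to be at least a multiple of $\log|A|$. If we begin with a trivial path of $4$ upper vertices on $m$ points, which has density at least $4\cdot2^{-m}$, then one step leading directly to $n$ points needs $m$ of order at least $\log n$, and a polynomial factor is lost at the start. We therefore begin with $m$ bounded and iterate, multiplying the ground set by a bounded factor each time. The relative losses then form a convergent series, and the total loss is a constant factor.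

To iterate, the new path must be usable as a core, although it is long and nothing is known about its interior. This is arranged by a reserved set of a few elements, the \emph{gate}, whose state separates cores from links.

\section{Fibers and swap paths}\label{sec:prelim}

For sets $y,y'$ write $d(y,y')=|y\triangle y'|$. Adjacent vertices of $L_j(B)$ have $d=1$; so sets with $d\ge2$ are distinct and not adjacent. The \emph{cube} on a finite set $A$ is the graph on all subsets of $A$ in which $x,x'$ are adjacent when $d(x,x')=1$; its \emph{levels} consist of the subsets of a given size.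

\paragraph{Fibers.} Let $A,B$ be disjoint. We write a subset of $A\cup B$ as a pair $(x,y)$ with $x\subset A$ and $y\subset B$. In $L_k(A\cup B)$ put $j(x)=k-|x|$. A vertex $(x,y)$ is lower if $|y|=j(x)-1$ and upper if $|y|=j(x)$. So if $1\le j(x)\le|B|$, the vertices over $x$ form a copy of $L_{j(x)}(B)$, and we say that the fiber over $x$ has \emph{level} $j(x)$; only such $x$ will occur below. A lower vertex $(x,y)$ and an upper vertex $(x',y')$ are adjacent if and only if
\begin{enumerate}
\item[($\alpha$)] $x=x'$ and $y\subset y'$, or
\item[($\beta$)] $y=y'$, $x\subset x'$ and $|x'\setminus x|=1$.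
\end{enumerate}
In case ($\beta$) the same set $y$ is \emph{lower} in the fiber of level $j(x)$ and \emph{upper} in the fiber of level $j(x')=j(x)-1$.

\paragraph{Swap paths.} Let $u\ne v$ be two $(j-1)$-sets, and list $v\setminus u=\{\pi_1,\dots,\pi_l\}$ and $u\setminus v=\{\theta_1,\dots,\theta_l\}$ in any chosen orders. Put
\[
D_\nu=(u\setminus\{\theta_1,\dots,\theta_\nu\})\cup\{\pi_1,\dots,\pi_\nu\}\ (0\le\nu\le l),\qquad
U_\nu=D_{\nu-1}\cup\{\pi_\nu\}=D_\nu\cup\{\theta_\nu\}\ (1\le\nu\le l).
\]
The \emph{swap path} from $u$ to $v$ is $D_0,U_1,D_1,\dots,U_l,D_l$, where $D_0=u$ and $D_l=v$; the $\pi_\nu$ are its \emph{added elements}, in this order. The sets $D_\nu$ and $U_\nu$ contain exactly $\pi_1,\dots,\pi_\nu$ among the added elements, and they have sizes $j-1$ and $j$, so all vertices are distinct. The path is induced: if $D_\nu\subset U_\mu$, then $\nu\le\mu$, since otherwise $\pi_\nu\in D_\nu\setminus U_\mu$, and $\nu\ge\mu-1$, since otherwise $\theta_{\nu+1}\in D_\nu\setminus U_\mu$. We shall use two more facts. Every vertex $y$ of a swap path satisfies $u\cap v\subset y\subset u\cup v$ (\emph{betweenness}),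 and an added element, once added, stays to the end.

\section{An example by hand}\label{sec:example}

This section shows, in a small case, how links run between fibers and why they need flags and labels; it is not used in the proofs.

Let $A=\{1,2,3\}$ and $B=\{f_0,f_1,g_1,g_2,g_3,g_4,h,u,v\}$. We string together cores over $\emptyset,\{1\},\{2\},\{3\}$ in $L_4(A\cup B)$. Over $\emptyset$ the level is $4$, so lower sets have three elements and upper sets four; over $\{1\},\{2\},\{3\}$ the level is $3$, with sizes two and three. Writing sets as words, we take the cores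
\[
P_4:\ f_0hu,\ f_0huv,\ f_0hv,\qquad\qquad P_3:\ f_1u,\ f_1uv,\ f_1v.
\]
The \emph{flags} $f_0,f_1$ record the parity of the level. Without them a lower set of $P_4$ might coincide with an upper set of $P_3$, and by ($\beta$) this would be a chord between two fibers. We follow the walk $\{1\},\emptyset,\{2\},\emptyset,\{3\}$; each row below continues the previous one.
\[
\begin{array}{rl}
\{1\}: & f_1v,\ f_1uv,\ f_1u,\ f_1ug_1,\ ug_1,\ hug_1,\\
\emptyset: & hug_1,\ f_0hug_1,\ f_0hu,\ f_0huv,\ f_0hv,\ f_0hvg_2,\ hvg_2,\\
\{2\}: & hvg_2,\ vg_2,\ f_1vg_2,\ f_1v,\ f_1uv,\ f_1u,\ f_1ug_3,\ ug_3,\ hug_3,\\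
\emptyset: & hug_3,\ hug_3g_4,\ hug_4,\\
\{3\}: & hug_4,\ ug_4,\ f_1ug_4,\ f_1u,\ f_1uv,\ f_1v.
\end{array}
\]
Between two rows the walk uses an edge of type ($\beta$): the set in $B$ stays the same, and to make this possible it has dropped its flag. So a link drops the flag of one level and crosses without a flag, its size being adjusted with the help of $h$ before or after the crossing. If it leads to a core, it then takes up the flag of the new level.

The path is induced. Over $\emptyset$ the lower sets are $f_0hu,f_0hv,hug_1,hvg_2,hug_3,hug_4$, and each upper set contains exactly two of them: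
\[
f_0hug_1\supset f_0hu,hug_1;\quad f_0huv\supset f_0hu,f_0hv;\quad f_0hvg_2\supset f_0hv,hvg_2;\quad hug_3g_4\supset hug_3,hug_4.
\]
Over $\{2\}$ the lower sets are $vg_2,f_1v,f_1u,ug_3$. The upper sets $hvg_2$ and $hug_3$ contain only $vg_2$ and $ug_3$, respectively, while $f_1vg_2$, $f_1uv$, $f_1ug_3$ contain exactly their two neighbors. Over $\{1\}$, with lower sets $f_1v,f_1u,ug_1$, the upper set $f_1uv$ contains $f_1v,f_1u$; the set $f_1ug_1$ contains $f_1u,ug_1$; and $hug_1$ contains only $ug_1$. The fiber over $\{3\}$ is the same with $g_4$ for $g_1$. Between fibers, a lower set over $\emptyset$ equals an upper set over a singleton only if it has no flag, and these sets are $hug_1$ (over $\{1\}$), $hvg_2$ and $hug_3$ (over $\{2\}$), $hug_4$ (over $\{3\}$), each at a step of the walk. The path has $15$ upper vertices.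

The core over $\emptyset$ has two ends, but $\emptyset$ has three neighbors, so the walk must pass through $\emptyset$ a second time without using the core. This is why \emph{labels}, here the letters $g_i$, are needed: with $g_1$ in place of $g_3$ or of $g_4$, the vertex $(\emptyset,hug_1)$ would occur twice. In general the number of passages near a given $x$ is polynomial in $|A|$, and letters are replaced by binary words of length $O(\log|A|)$.

What the example does not show is how to keep links away from cores that we cannot inspect.

\section{Systems}\label{sec:systems}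

We now specify the cores that the construction accepts and reproduces. All vertices of a core except its two ends and their neighbors must be out of reach of the links. For this we reserve a set $T$ with a distinguished subset $\tau$: links will meet $T$ exactly in $\tau$, and core vertices, with four exceptions, will have traces on $T$ at distance at least $2$ from $\tau$. Moreover, the links that reach the two ends of a core must be protected from all other links; the ends contain two \emph{marks} each for this purpose. Finally, there is a reserve $Y$ of nine elements, which will provide the gate, flags and marks of the next generation. The ends of the cores avoid $Y$, and so will all links except those leading to the ends of the new path; nothing is required of $Y$ in the interior of the cores.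

\begin{definition}\label{def:system}
Let $|B|=m$ and let $J=[j_-,j_+]$ be a nonempty interval of integers. A \emph{system} on $(B,J)$ consists of
\begin{itemize}
\item sets $\tau\subset T\subset B$ (the gate);
\item six distinct elements of $B\setminus T$: the flags $f_0,f_1$ and the marks $p_1,p_2,q_1,q_2$;
\item a set $Y\subset B\setminus T$ of nine elements, disjoint from these six (the reserve); we write $F=B\setminus(T\cup Y\cup\{f_0,f_1,p_1,p_2,q_1,q_2\})$;
\item for each $j\in J$ a set $c_j\subset F$ and an induced path $P_j$ in $L_j(B)$ (the core) whose two ends are the lower vertices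
\[
a_j=\tau\cup\{f_\varepsilon,p_1,p_2\}\cup c_j,\qquad b_j=\tau\cup\{f_\varepsilon,q_1,q_2\}\cup c_j,\qquad \varepsilon\in\{0,1\},\ \varepsilon\equiv j\!\!\pmod2;
\]
\end{itemize}
such that the following hold.
\begin{enumerate}
\item[(S1)] If $j,j+1\in J$, then $\mathrm{lo}(P_{j+1})\cap\mathrm{up}(P_j)=\emptyset$.
\item[(S2)] Let $a_j^-,b_j^-$ be the neighbors of $a_j,b_j$ on $P_j$. Every vertex $y$ of $P_j$ with $d(y\cap T,\tau)\le1$ is one of $a_j,b_j,a_j^-,b_j^-$; moreover $a_j^-\cap T\ne\tau\ne b_j^-\cap T$.
\end{enumerate}
\end{definition}

Condition (S1) says that cores in adjacent fibers are not joined by edges of type ($\beta$). For (S2) put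
\[
Z=\{y\subset B:\ y\cap T=\tau\}.
\]

\begin{lemma}\label{lem:gate}
In a system the following hold for each $j\in J$.
\begin{enumerate}
\item[\textup{(i)}] The only vertices of $P_j$ in $Z$ are $a_j$ and $b_j$.
\item[\textup{(ii)}] $a_j=(a_j^-\setminus T)\cup\tau$ and $b_j=(b_j^-\setminus T)\cup\tau$. In particular $a_j^-\ne b_j^-$, and $a_j^-,b_j^-$ contain no element of $Y$.
\item[\textup{(iii)}] If a vertex $y\notin Z$ of $P_j$ and a set $y'\in Z$ satisfy $d(y,y')\le1$, then $(y,y')$ is $(a_j^-,a_j)$ or $(b_j^-,b_j)$.
\end{enumerate}
\end{lemma}

\begin{proof}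
(i) The ends lie in $Z$, and by (S2) no other vertex of $P_j$ does. (ii) The sets $a_j^-$ and $a_j$ differ in exactly one element. Since $a_j^-\cap T\ne\tau=a_j\cap T$, this element lies in $T$. The same holds for $b_j$. The remaining claims follow since $a_j\ne b_j$ and both avoid $Y$. (iii) Since $y\cap T\ne\tau=y'\cap T$, the sets $y,y'$ differ in exactly one element, and it lies in $T$. Hence $d(y\cap T,\tau)=1$, so $y\in\{a_j^-,b_j^-\}$ by (S2), and $y'=(y\setminus T)\cup\tau$ is $a_j$ or $b_j$, respectively, by (ii).
\end{proof}

\begin{lemma}[Base system]\label{lem:base}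
If $|B|=m$ and $18\le j_-\le j_+\le m-18$, there is a system on $(B,[j_-,j_+])$ with $|T|=3$ and $|\mathrm{up}(P_j)|=4$ for all $j$.
\end{lemma}

\begin{proof}
Let $T=\{t_1,t_2,t_3\}$ and $\tau=\{t_1,t_2\}$. Choose flags, marks and $Y$ arbitrarily; then $|F|=m-18$, and we can choose $c_j\subset F$ with $|c_j|=j-6$, so that $|a_j|=|b_j|=j-1$. With $\varepsilon\equiv j$ put
\[
\bar a_j=\{t_1,t_3,f_\varepsilon,p_1,p_2\}\cup c_j,\qquad \bar b_j=\{t_1,t_3,f_\varepsilon,q_1,q_2\}\cup c_j,
\]
and let $P_j$ be
\[
a_j,\quad a_j\cup\{t_3\},\quad \bar a_j,\ \dots,\ \bar b_j,\quad b_j\cup\{t_3\},\quad b_j,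
\]
the dots standing for a swap path from $\bar a_j$ to $\bar b_j$. The swap path has two upper vertices, so $|\mathrm{up}(P_j)|=4$.

\emph{$P_j$ is induced.} The vertices containing $t_2$ are $a_j,b_j$ (lower) and $a_j\cup\{t_3\},b_j\cup\{t_3\}$ (upper). We have $a_j\not\subset b_j\cup\{t_3\}$ and $b_j\not\subset a_j\cup\{t_3\}$ because of the marks. A lower vertex without $t_2$ contained in $a_j\cup\{t_3\}$ must be $\bar a_j$, and one contained in $b_j\cup\{t_3\}$ must be $\bar b_j$. The other upper vertices lack $t_2$ and so do not contain $a_j$ or $b_j$. The swap path is induced.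

\emph{\textup{(S2)}.} The traces on $T$ are $\tau$ at the ends, $T$ at their neighbors, and $\{t_1,t_3\}$ elsewhere; the last has distance $2$ from $\tau$. \emph{\textup{(S1)}.} Every vertex of $P_j$ contains the flag $f_\varepsilon$ with $\varepsilon\equiv j$ and not the other one; on the swap path this holds by betweenness.
\end{proof}

\section{The extension lemma}\label{sec:ext}

\begin{lemma}[Extension Lemma]\label{lem:ext}
Let a system on $(B,J)$ be given, $|B|=m$, $J=[j_-,j_+]$. Let $A$ be a set disjoint from $B$ with $|A|=a\ge1$, let $\ell\ge1$ be an integer with $2^{\ell-1}\ge(a+1)^3$, and let $J'$ be a nonempty interval of integers. Assume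
\begin{enumerate}
\item[\textup{(H1)}] $j_+-j_-\ge9$;
\item[\textup{(H2)}] $|T|+2\ell+15\le\min(j_-,\,m-j_+)$;
\item[\textup{(H3)}] $J'\subset[j_+,\,a+j_-]$.
\end{enumerate}
Then there is a system on $(A\cup B,J')$ with cores $\Pi_k$ $(k\in J')$ and gate $T^*$, $|T^*|=|T|+3$, such that
\[
|\mathrm{up}(\Pi_k)|\ \ge\ \sum_{j\in J}\binom{a}{k-j}\,|\mathrm{up}(P_j)|\qquad(k\in J').
\]
\end{lemma}

Condition (H3) ensures that $0\le k-j\le a$ for all $k\in J'$ and $j\in J$, so that every level $j\in J$ occurs over some $x\subset A$. Condition (H2) ensures that $B$ has room for labels and for adjusting sizes, and (H1) that $A$ has nine elements to spare for the new reserve. The bound on $2^{\ell-1}$ provides enough labels. The rest of this section is the proof.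

\subsection{Choices independent of $k$}\label{sub:choices}

The paths $\Pi_k$ and $\Pi_{k+1}$ will have to satisfy (S1) together, so we first fix everything that they share.

Name the reserve $Y=\{z_1,z_2,z_3,f_0^*,f_1^*,p_1^*,p_2^*,q_1^*,q_2^*\}$. We have $|F|=m-|T|-15$, and $m\ge j_-+(m-j_+)\ge2|T|+4\ell+30$ by (H2). So we can split
\[
F=G_1\sqcup G_2\sqcup\Phi,\qquad |G_1|=|G_2|=2\ell,\qquad \Phi=\{\varphi_1,\dots,\varphi_M\},\quad M=m-|T|-15-4\ell.
\]
Partition each $G_\sigma$ into $\ell$ ordered pairs, and for a word $\lambda\in\{0,1\}^\ell$ let $\gamma_\sigma(\lambda)\subset G_\sigma$ take from the $i$-th pair the first or the second element according to the $i$-th bit of $\lambda$. Then $|\gamma_\sigma(\lambda)|=\ell$, and $d(\gamma_\sigma(\lambda),\gamma_\sigma(\lambda'))\ge2$ for $\lambda\ne\lambda'$.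

The elements of $\Phi$ adjust sizes. Put $h_r=\{\varphi_1,\dots,\varphi_r\}$ and $r_j=j-1-|\tau|-2\ell$ for $j\in J$. By (H2), $r_j\ge|T|-|\tau|+14\ge1$ and $r_j+1=j-|\tau|-2\ell\le m-|T|-15-4\ell=M$, so $h_{r_j-1},h_{r_j},h_{r_j+1}$ are defined. Fix $c_*\subset F$ with $|c_*|=j_+-6-|\tau|$; by (H2) this number lies between $0$ and $|F|$. Since $J'\ne\emptyset$, (H3) and (H1) give $a\ge j_+-j_-\ge9$; fix a set $Y^*\subset A$ of nine elements.

\subsection{The walk and its labels}\label{sub:walk}

Fix $k\in J'$. Put $j(x)=k-|x|$, let $\varepsilon(x)\in\{0,1\}$ have the parity of $j(x)$, and let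
\[
X=\{x\subset A:\ j(x)\in J\}.
\]
By (H3) and (H1), $X$ consists of at least ten consecutive complete levels of the cube on $A$, with indices in $[0,a]$. It induces a connected subgraph of the cube, because any two consecutive levels $w,w+1$ with $0\le w<a$ do: two $w$-sets at distance $2$ are both adjacent to their union; any $w$-set can be changed into any other by steps of distance $2$ through $w$-sets; and each $(w+1)$-set contains a $w$-set.

By (H3) and (H1), $0\le k-j_+\le a-9$. So we may choose a root $x_0\subset A\setminus Y^*$ with $|x_0|=k-j_+$; then $x_0\in X$ and $j(x_0)=j_+$. Traverse a spanning tree of this subgraph from $x_0$, using each edge once in each direction. This gives a closed walk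
\[
x_0,x_1,\dots,x_N=x_0,\qquad N\ge2,
\]
which visits each $x\in X$ at least once and at most $a+1$ times, namely as often as its degree in the tree, which is at most $a$, with one additional visit at the root. The indices $0,\dots,N$ are called \emph{visits}. Since $|x_i|\equiv|x_0|+i\pmod2$, two visits to the same set have the same parity, and visits to neighboring sets have opposite parity.

Give the visits labels $\lambda_i\in\{0,1\}^\ell$ whose first bit is $k\bmod2$ and which satisfy
\begin{equation}\label{eq:labels}
\lambda_i\ne\lambda_{i'}\quad\text{whenever } i\ne i' \text{ and } d(x_i,x_{i'})\le2 .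
\end{equation}
This can be done greedily: a visit is in conflict with at most $(a+1)\bigl(1+a+\binom a2\bigr)-1<(a+1)^3\le2^{\ell-1}$ others, and there are $2^{\ell-1}$ words with the prescribed first bit. Choose also $\lambda_{-1}\ne\lambda_1$ and $\lambda_{N+1}\ne\lambda_{N-1}$ with the same first bit. Then
\begin{equation}\label{eq:two}
\lambda_{i-1}\ne\lambda_{i+1}\qquad(0\le i\le N);
\end{equation}
for $1\le i\le N-1$ this is \eqref{eq:labels}, because $d(x_{i-1},x_{i+1})\le2$.

A link between two fibers belongs to two successive visits; it will carry the labels of both, one in $G_1$ and one in $G_2$. Let $\sigma(i)\in\{1,2\}$ have the parity of $i$, and put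
\[
\Gamma_i^{-}=\gamma_{\sigma(i)}(\lambda_i)\cup\gamma_{\sigma(i-1)}(\lambda_{i-1}),\qquad
\Gamma_i^{+}=\gamma_{\sigma(i)}(\lambda_i)\cup\gamma_{\sigma(i+1)}(\lambda_{i+1})\qquad(0\le i\le N).
\]
These sets have $2\ell$ elements, $\Gamma_i^+=\Gamma_{i+1}^-$ for $i<N$, and $\Gamma_i^-\ne\Gamma_i^+$ by \eqref{eq:two}.

\subsection{The path $\Pi_k$}\label{sub:path}

For visit $i$ put $x=x_i$, $j=j(x)$, $r=r_j$ and $f=f_{\varepsilon(x)}$. The following sets are used in the fiber over $x$, where lower sets have size $j-1$ and upper sets have size $j$:
\[
\begin{array}{ll@{\qquad}ll}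
n_i^\pm=\tau\cup\Gamma_i^\pm\cup h_r & \text{(lower)}, & \hat n_i^\pm=\tau\cup\Gamma_i^\pm\cup h_{r+1} & \text{(upper)},\\[2pt]
d_i^\pm=\tau\cup\Gamma_i^\pm\cup h_{r-1}\cup\{f\} & \text{(lower)}, & e_i^\pm=\tau\cup\Gamma_i^\pm\cup h_r\cup\{f\} & \text{(upper)}.
\end{array}
\]
Thus $n_i^\pm\subset\hat n_i^\pm$ and $n_i^\pm,d_i^\pm\subset e_i^\pm$. Crossing between fibers is done at $n$ or $\hat n$, without a flag; at $e$ the flag is taken up. The element $\varphi_r$ is given up at $d$ in order that $n$, which contains it, does not touch the vertices used between $d_i^-$ and $d_i^+$.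

A visit consists of an entry, a middle part and an exit:
\[
\underbrace{[\hat n_i^-],\ n_i^-,\ e_i^-,\ d_i^-}_{\text{entry } (i\ge1)}\quad\underbrace{\cdots\cdots}_{\text{middle}}\quad\underbrace{d_i^+,\ e_i^+,\ n_i^+,\ [\hat n_i^+]}_{\text{exit } (i\le N-1)} ,
\]
where $\hat n_i^-$ is used if and only if $x_{i-1}\subset x_i$, and $\hat n_i^+$ if and only if $x_{i+1}\subset x_i$. Pieces joined at a common vertex, such as the entry and the middle at $d_i^-$, share it as one term.

\paragraph{Middle.} It joins $d_i^-$ to $d_i^+$, which differ since $\Gamma_i^-\ne\Gamma_i^+$.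
\begin{itemize}
\item If $x_i$ was visited before, the middle is a swap path from $d_i^-$ to $d_i^+$, the \emph{passing path}.
\item If $i$ is the first visit to $x_i$, the middle is $R^p$, then $P_j$ from $a_j$ to $b_j$, then $R^q$ reversed. Here $R^p$ is a swap path from $d_i^-$ to $a_j$ whose first two added elements are $p_1,p_2$, and $R^q$ is a swap path from $d_i^+$ to $b_j$ whose first two added elements are $q_1,q_2$.
\end{itemize}
The paths $R^p,R^q$ give up the labels, because $a_j,b_j$ are prescribed; the marks replace them. The same four marks serve in all fibers, since only one visit to each $x$ uses the core.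

\paragraph{Tails.} Visit $0$ has no entry and visit $N$ no exit. Instead we add tails leading to the ends that the new system requires. The \emph{start tail}, described starting from $d_0^-$, is a swap path from $d_0^-$ to
\[
\bar a=\tau\cup\{z_1,z_3,f^*_{k\bmod2},p_1^*,p_2^*\}\cup c_*
\]
whose added elements begin with $p_1^*,p_2^*,z_3,z_1$ in this order, followed by the upper vertex $\bar a\cup\{z_2\}$ and the lower vertex $(\bar a\cup\{z_2\})\setminus\{z_3\}$. This is possible, since $|\bar a|=j_+-1$, $j(x_0)=j_+$ and $d_0^-\cap Y=\emptyset$. The \emph{end tail} is the same with $d_N^+,q_1^*,q_2^*$ in place of $d_0^-,p_1^*,p_2^*$; the analogue of $\bar a$ is called $\bar b$. In $\Pi_k$ the start tail is traversed toward $d_0^-$ and the end tail away from $d_N^+$. Visit $0$ is a first visit, and visit $N$ is not.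

\paragraph{Steps.} Let $j=j(x_i)$. If $x_i\subset x_{i+1}$, visit $i$ ends at $n_i^+$ and visit $i+1$ begins at $\hat n_{i+1}^-$. Here $j(x_{i+1})=j-1$ and $r_{j-1}+1=r_j$, and $\Gamma_i^+=\Gamma_{i+1}^-$; so both are the same subset of $B$. If $x_i\supset x_{i+1}$, visit $i$ ends at $\hat n_i^+$ and visit $i+1$ begins at $n_{i+1}^-$; again they are the same set, as $r_{j+1}=r_j+1$. So each step is an edge of type ($\beta$), and the visits together form a sequence $\Pi_k$ of vertices of $L_k(A\cup B)$ in which consecutive terms are adjacent. Its ends are $\bigl(x_0,(\bar a\cup\{z_2\})\setminus\{z_3\}\bigr)$ and $\bigl(x_0,(\bar b\cup\{z_2\})\setminus\{z_3\}\bigr)$. A copy of $P_{j(x)}$ occurs over every $x\in X$, so once $\Pi_k$ is known to be an induced path, the bound on $|\mathrm{up}(\Pi_k)|$ follows: exactly $\binom a{k-j}$ sets $x$ have $j(x)=j$.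

\subsection{What can be read off a term}\label{sub:facts}

Each reserved part of $B$ has its own task: the gate separates cores from links, the flags separate adjacent fibers, the labels separate visits, and the marks separate the links that have given up their labels. We now record what each term of $\Pi_k$ shows. Until distinctness is proved, a term means a position in the sequence $\Pi_k$.

A term of $\Pi_k$ lying in a copy of $P_j\setminus\{a_j,b_j\}$ is a \emph{core term}; all others are \emph{link terms}. We often write just $y$ for the term $(x,y)$. Link terms are of three types: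
\begin{itemize}
\item \emph{neutral}: the $n_i^\pm$ and $\hat n_i^\pm$;
\item \emph{tail}: the vertices of the two tails other than $d_0^-$ and $d_N^+$;
\item \emph{flagged}: all others, that is, the $e_i^\pm$, the $d_i^\pm$, and the vertices of passing paths and of $R^p,R^q$, including $a_j,b_j$.
\end{itemize}
Those $n,\hat n,e,d$ which occur and the vertices of passing paths are called \emph{labeled}. Each copy of $R^p$ or $R^q$ and each tail is called a \emph{marked path}; it is always described starting from its labeled end $d_i^\pm$. Its marks $(\mu_1,\mu_2)$ are $(p_1,p_2)$, $(q_1,q_2)$, $(p_1^*,p_2^*)$, $(q_1^*,q_2^*)$ for $R^p$, $R^q$, the start tail and the end tail, respectively. Every link term is labeled or lies on a marked path. Recall that $G_1,G_2,\Phi,c_j,c_*$ are contained in $F$, hence disjoint from $T$, $Y$, the flags $f_0,f_1$ and the marks $p_1,p_2,q_1,q_2$.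

\begin{enumerate}
\item[(F1)] \emph{Every link term satisfies $y\in Z$.} For $n,\hat n,e,d,a_j,b_j,\bar a,\bar b$ this is clear from the formulas, and it passes to swap paths by betweenness. Adding $z_2$ and deleting $z_3$ does not change the trace on $T$.
\item[(F2)] \emph{Neutral terms contain neither $f_0$ nor $f_1$. Flagged terms over $x$ contain $f_{\varepsilon(x)}$ and not $f_{1-\varepsilon(x)}$. Neutral and flagged terms are disjoint from $Y$. Tail terms lie over $x_0$ and contain $p_1^*$ or $q_1^*$.} For $n,\hat n,e,d,a_j,b_j$ this is clear. Both ends of a passing path, of $R^p$ and of $R^q$ contain $f_{\varepsilon(x)}$, lack $f_{1-\varepsilon(x)}$ and avoid $Y$, so betweenness applies. In a tail, $p_1^*$ or $q_1^*$ is added first and is never removed.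
\item[(F3)] \emph{Labeled terms avoid $\{p_1,p_2,q_1,q_2\}\cup Y$, and those of visit $i$ meet $G_{\sigma(i)}$ exactly in $\gamma_{\sigma(i)}(\lambda_i)$.} This is clear for $n,\hat n,e,d$, and for passing paths it follows by betweenness, because $d_i^-$ and $d_i^+$ agree in these respects.
\item[(F4)] \emph{A marked path has the form $d,\ d\cup\{\mu_1\},\ D_1,\ U_2,\dots$, where $d$ is a labeled lower vertex. All its vertices except $d$ contain $\mu_1$, all from $U_2$ on contain $\mu_2$ as well, and none contains a mark of another pair.} The first two added elements are $\mu_1,\mu_2$; the start $d$ contains no mark, the other end of the swap path contains no marks but $\mu_1,\mu_2$, and $z_2,z_3$ are not marks.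
\end{enumerate}

We now show that the terms of $\Pi_k$ are distinct and that only consecutive terms are adjacent. Terms over different $x$ are distinct, so distinctness concerns single fibers only.

\subsection{No repetitions or chords inside a fiber}\label{sub:alpha}

Consider the terms over a fixed $x$; let $j=j(x)$, $r=r_j$, $f=f_{\varepsilon(x)}$. The core terms belong to $P_j$, which is induced and occurs once. By (F1) and Lemma~\ref{lem:gate}(i),(iii), a core term and a link term are distinct, and they are adjacent only if they are $a_j^-$ and $a_j$, or $b_j^-$ and $b_j$, as sets. Once we know that the link terms are distinct, these pairs are the consecutive ones. It remains to consider two link terms.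

\paragraph{Labeled, different visits $i\ne i'$ to $x$.} Then $i\equiv i'\pmod2$, so $\sigma(i)=\sigma(i')$, and $\lambda_i\ne\lambda_{i'}$ by \eqref{eq:labels}. By (F3) the two sets differ in at least two elements of $G_{\sigma(i)}$, so they are distinct and not adjacent.

\paragraph{Labeled, same visit $i$, not a first visit.} The lower terms are among $n_i^\pm$ and the lower vertices $D_\nu$ of the passing path, $D_0=d_i^-$, $D_l=d_i^+$. The upper terms are among $\hat n_i^\pm$, $e_i^\pm$ and the upper vertices $U_\nu$ of the passing path.

These are distinct. The sets $n_i^\pm$ lack $f$, while the $D_\nu$ contain it. The $\hat n_i^\pm$ lack $f$; the $e_i^\pm$ contain $f$ and $\varphi_r$; the $U_\nu$ contain $f$ but not $\varphi_r$, since $U_\nu\subset d_i^-\cup d_i^+$. Within each kind the sets are distinct because $\Gamma_i^-\ne\Gamma_i^+$, or because a swap path has distinct vertices.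

Now to inclusions of a lower term in an upper one, with $\delta,\delta'$ denoting signs.
\begin{itemize}
\item $n_i^\delta\subset\hat n_i^{\delta'}$ or $n_i^\delta\subset e_i^{\delta'}$ implies $\Gamma_i^\delta\subset\Gamma_i^{\delta'}$; these have equal size, so $\delta=\delta'$.
\item $n_i^\delta\not\subset U_\nu$, because $\varphi_r\in n_i^\delta\setminus U_\nu$.
\item $D_\nu\not\subset\hat n_i^\delta$, because of $f$.
\item $D_\nu=\tau\cup h_{r-1}\cup\{f\}\cup\bigl(D_\nu\cap(G_1\cup G_2)\bigr)$, where the last part has $2\ell$ elements. So $D_\nu\subset e_i^-$ forces this part to be $\Gamma_i^-$, that is, $D_\nu=d_i^-$ and $\nu=0$. In the same way $D_\nu\subset e_i^+$ forces $\nu=l$.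
\item $D_\nu\subset U_{\nu'}$ only for consecutive vertices, as swap paths are induced.
\end{itemize}
The inclusions that remain are between consecutive terms of $\Pi_k$.

\paragraph{Labeled, same first visit.} The same argument applies with only $D_0=d_i^-$ and $D_l=d_i^+$ in place of the $D_\nu$, and without any $U_\nu$.

\paragraph{A labeled term and a vertex $\ne d$ of a marked path.} They are distinct, because only the second contains $\mu_1$. A lower vertex of the marked path other than $d$ contains $\mu_1$ and so is not contained in a labeled upper term. The upper vertex $d\cup\{\mu_1\}$ contains exactly one lower set without $\mu_1$, namely $d$. All other upper vertices of the marked path contain both $\mu_1$ and $\mu_2$, so their distance to a labeled term is at least $2$. This is where two marks are needed. The only adjacency is the consecutive pair $d$, $d\cup\{\mu_1\}$.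

\paragraph{Vertices of two different marked paths, other than their starting vertices.} Over one $x$ each of the four kinds occurs at most once. By (F4) each of the two sets contains a mark that the other lacks, so their distance is at least $2$. (Starting vertices are labeled and have been treated.)

\paragraph{Inside one marked path.} Swap paths are induced. In the start tail, $z_2$ lies in no vertex of the swap part, so the last two vertices of the tail are distinct from the swap part, and a lower vertex of the swap part contained in $\bar a\cup\{z_2\}$ must be $\bar a$. The last vertex $(\bar a\cup\{z_2\})\setminus\{z_3\}$ contains $z_2$, and $\bar a\cup\{z_2\}$ is the only upper vertex of this tail that contains $z_2$. For the end tail the same holds with $\bar b$ in place of $\bar a$.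

\subsection{No chords between fibers}\label{sub:beta}

Let $(x,y)$ be a lower and $(x',y)$ an upper term of $\Pi_k$ with $x\subset x'$ and $|x'\setminus x|=1$. Put $j=j(x)$, so that $j(x')=j-1$.

\emph{Both core terms.} Then $y\in\mathrm{lo}(P_j)\cap\mathrm{up}(P_{j-1})$, contradicting (S1).

\emph{Exactly one link term.} Then $y\in Z$ by (F1), and $y\notin Z$ by Lemma~\ref{lem:gate}(i), a contradiction.

\emph{Both link terms, one of them a tail term.} Then $y\cap Y\ne\emptyset$, so by (F2) the other is a tail term as well, and $x=x'=x_0$, a contradiction.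

\emph{Both link terms, no tail term, one of them flagged.} Then $y$ contains exactly one of $f_0,f_1$, so both are flagged, and (F2) gives $\varepsilon(x)=\varepsilon(x')$, contradicting $j(x')=j(x)-1$.

\emph{Both neutral.} Then $y=n_i^\delta=\hat n_{i'}^{\delta'}$ with $x_i=x$, $x_{i'}=x'$. Identify the signs $\delta,\delta'$ with $\pm1$. As visit $0$ has no entry and visit $N$ no exit, $0\le i+\delta\le N$ and $0\le i'+\delta'\le N$. The visits $i,i'$ have opposite parity because $x,x'$ are neighbors. Comparing traces on $G_{\sigma(i')}=G_{\sigma(i+\delta)}$ and on $G_{\sigma(i)}=G_{\sigma(i'+\delta')}$ we obtain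
\[
\lambda_{i+\delta}=\lambda_{i'},\qquad \lambda_i=\lambda_{i'+\delta'} .
\]
Both $x_{i+\delta}$ and $x_{i'}$ are neighbors of $x$, hence at distance at most $2$, and \eqref{eq:labels} gives $i'=i+\delta$. Both $x_i$ and $x_{i'+\delta'}$ are neighbors of $x'$, so in the same way $i=i'+\delta'$. Hence $i$ and $i'$ are successive visits and $\delta'=-\delta$. If $\delta=1$, the two terms are $n_i^+$ and $\hat n_{i+1}^-$ with $x_i\subset x_{i+1}$; if $\delta=-1$, they are $n_i^-$ and $\hat n_{i-1}^+$ with $x_{i-1}\supset x_i$. In both cases they are the two ends of a step, that is, consecutive in $\Pi_k$.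

So $\Pi_k$ is an induced path.

\subsection{The new system}\label{sub:new}

Let
\[
T^*=T\cup\{z_1,z_2,z_3\},\qquad \tau^*=\tau\cup\{z_1,z_2\},\qquad c_k^*=x_0\cup c_* ,
\]
where $x_0$ is the root chosen for $k$, with flags $f_0^*,f_1^*$, marks $p_1^*,p_2^*,q_1^*,q_2^*$ and reserve $Y^*$. Since $x_0\subset A\setminus Y^*$ and $c_*\subset F$, the set $c_k^*$ is disjoint from $T^*$, $Y^*$ and the new flags and marks. The ends of $\Pi_k$ are the lower vertices
\[
\tau^*\cup\{f^*_{k\bmod2},p_1^*,p_2^*\}\cup c_k^*\qquad\text{and}\qquad \tau^*\cup\{f^*_{k\bmod2},q_1^*,q_2^*\}\cup c_k^*,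
\]
as required by Definition~\ref{def:system}.

\paragraph{(S2) for the new system.} A term with trace at distance at least $2$ from $\tau$ on $T$, or from $\{z_1,z_2\}$ on $\{z_1,z_2,z_3\}$, has trace on $T^*$ at distance at least $2$ from $\tau^*$. The first is the case for all vertices of copies of $P_j$ other than $a_j,b_j,a_j^-,b_j^-$, by (S2). These four, and all link terms that are not tail terms, avoid $Y$ by Lemma~\ref{lem:gate}(ii) and (F2), so their trace on $\{z_1,z_2,z_3\}$ is $\emptyset$, at distance $2$ from $\{z_1,z_2\}$. In the swap part of a tail, $z_2$ is absent and $z_3$ is added before $z_1$; the traces there are $\emptyset,\{z_3\},\{z_1,z_3\}$, at distances $2,3,2$. Only the ends of $\Pi_k$ and their neighbors remain, and the neighbors have trace $\tau^*\cup\{z_3\}\ne\tau^*$ on $T^*$.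

\paragraph{(S1) for the new system.} Let $k,k+1\in J'$ and suppose that $(x,y)\in\mathrm{lo}(\Pi_{k+1})\cap\mathrm{up}(\Pi_k)$. Put $j=k-|x|$. In $\Pi_k$ the fiber over $x$ has level $j\in J$, and in $\Pi_{k+1}$ it has level $j+1\in J$. We go through the same cases as in Section~\ref{sub:beta}.

If $(x,y)$ is a core term in both paths, then $y\in\mathrm{lo}(P_{j+1})\cap\mathrm{up}(P_j)$, contradicting (S1). If it is a link term in exactly one, then $y\in Z$ and $y\notin Z$, a contradiction. So it is a link term in both. If it is a tail term in one, then $y\cap Y\ne\emptyset$, so it is a tail term in both, and $x$ is the root for $k$ and for $k+1$; but the roots have different sizes $k-j_+$ and $k+1-j_+$. If it is flagged in one, then it is flagged in both, and the unique element of $\{f_0,f_1\}$ in $y$ is both $f_{j\bmod2}$ and $f_{(j+1)\bmod2}$, a contradiction. So it is neutral in both. Then $y\cap G_1=\gamma_1(\lambda)$ for a unique word $\lambda$, whose first bit is both $k\bmod2$ and $(k+1)\bmod2$; this contradiction is the reason for prescribing the first bit of the labels.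

This completes the proof of Lemma~\ref{lem:ext}. \qed

\section{Iteration: proof of Theorem~\ref{thm:general}(a)}\label{sec:iter}

We iterate the Extension Lemma along ground sets of sizes $m_0<m_1<\dots<m_q=n$ that grow by a factor of about $R$. At stage $i$ we control all levels in a window $J_i=[\rho_im_i,(1-\rho_i)m_i]$. To lose only a small proportion at each stage, the relative windows must shrink a little, and we let $\rho_i$ increase from $\rho/2$ towards $\rho$.

Let $\rho\in(0,\frac12)$, let $R\ge\max(8,2/\rho)$ be an integer, and put $\rho_i=\rho(1-2^{-i-1})$, so that $\rho_0=\rho/2\le\rho_i<\rho$. Choose an integer $m_*$ so large that (C3) below holds and that (C1) and (C2) hold for all integers $i\ge0$ and $m\ge R^im_*$: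
\begin{enumerate}
\item[(C1)] $3+3i+15+2\ell\le\rho m/2$, where $\ell=\lceil1+3\log_2((R+1)m)\rceil$;
\item[(C2)] $m\ge R-1$ and $(1-2\rho)m-2\ge9$;
\item[(C3)] $m_*\ge16/\rho^2$.
\end{enumerate}
This is possible: as $i\le\log_Rm$, the left side of (C1) is $O(\log m)$.

Let $n\ge m_*$. Take an integer $q\ge0$ with $m_*\le n/R^q<Rm_*$, and put $m_i=\lfloor n/R^{q-i}\rfloor$ for $0\le i\le q$. Then $m_q=n$, $m_*\le m_0<Rm_*$ and $m_i\ge R^im_*$ for $0\le i\le q$, and, using (C2),
\[
Rm_i\le m_{i+1}\le Rm_i+R-1\le(R+1)m_i\qquad(0\le i<q).
\]
Let $J_i=\{j\in\mathbb Z:\ \rho_im_i\le j\le(1-\rho_i)m_i\}$. By (C2) this is a nonempty interval whose ends $j_\pm$ satisfy $j_+-j_-\ge(1-2\rho_i)m_i-2\ge9$. Moreover $j_-$ and $m_i-j_+$ are at least $\rho_im_i\ge\rho m_i/2$.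

\medskip
\noindent\emph{Claim.} For $0\le i\le q$ there is a system on $([m_i],J_i)$ with $|T|=3+3i$ and $|\mathrm{up}(P_j)|\ge\beta_i\binom{m_i}{j}$ for all $j\in J_i$, where
\[
\beta_0=4\cdot2^{-m_0},\qquad \beta_{i+1}=(1-\epsilon_i)\beta_i,\qquad \epsilon_i=\frac{4^{i+1}}{\rho^2m_i}.
\]

\noindent\emph{Start.} For $i=0$ we use Lemma~\ref{lem:base}, which applies because $18\le\rho m_0/2\le\min(j_-,m_0-j_+)$ by (C1). The bound holds since $\binom{m_0}{j}\le2^{m_0}$.

\noindent\emph{Step.} Given the system for $i<q$, apply the Extension Lemma with $B=[m_i]$, $A=[m_{i+1}]\setminus[m_i]$, $a=m_{i+1}-m_i\ge1$, $J=J_i$, $J'=J_{i+1}$, and $\ell$ as in (C1) for $m=m_i$. Then $2^{\ell-1}\ge((R+1)m_i)^3\ge m_{i+1}^3\ge(a+1)^3$. Condition (H1) has just been verified, and (H2) follows from (C1). For (H3) let $k\in J_{i+1}$. Both $k$ and $m_{i+1}-k$ are at least $\rho_{i+1}m_{i+1}\ge\frac\rho2Rm_i\ge m_i$. So $k\ge m_i\ge j_+$ and $k\le m_{i+1}-m_i=a\le a+j_-$. Here the hypothesis that $k/n$ is bounded away from $0$ and $1$ enters: it allows a bounded $R$.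

We obtain a system on $([m_{i+1}],J_{i+1})$ whose gate has $3+3(i+1)$ elements, and for $k\in J_{i+1}$
\[
|\mathrm{up}(\Pi_k)|\ \ge\ \beta_i\sum_{j\in J_i}\binom{a}{k-j}\binom{m_i}{j}\ =\ \beta_i\binom{m_{i+1}}{k}\Pr[\xi\in J_i],
\]
where $\xi=|K\cap[m_i]|$ for a uniformly random $k$-subset $K$ of $[m_{i+1}]$. Put $\pi=k/m_{i+1}$. The variable $\xi$ is the sum of the $m_i$ indicators of the events $t\in K$, $t\in[m_i]$, which have mean $\pi$ and pairwise covariances
\[
\pi\Bigl(\frac{k-1}{m_{i+1}-1}-\pi\Bigr)\le0 .
\]
So $\mathrm{Var}\,\xi\le m_i\pi(1-\pi)\le m_i/4$. Since $\rho_{i+1}\le\pi\le1-\rho_{i+1}$, the event $\xi\notin J_i$ implies $|\xi/m_i-\pi|\ge\rho_{i+1}-\rho_i=\rho\,2^{-i-2}$, and Chebyshev's inequality gives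
\[
\Pr[\xi\notin J_i]\ \le\ \frac1{4m_i}\cdot\frac{4^{i+2}}{\rho^2}\ =\ \epsilon_i .
\]
This proves the claim.

\medskip
Since $R\ge8$, we have $m_i\ge8^im_*$, and therefore
\[
\sum_{i=0}^{q-1}\epsilon_i\ \le\ \sum_{i\ge0}\frac{4\cdot2^{-i}}{\rho^2m_*}\ =\ \frac{8}{\rho^2m_*}\ \le\ \frac12
\]
by (C3). Hence
\begin{equation}\label{eq:density}
\beta_q\ \ge\ \beta_0\Bigl(1-\sum_{i=0}^{q-1}\epsilon_i\Bigr)\ \ge\ \tfrac12\beta_0\ =\ 2^{1-m_0}\ \ge\ 2^{1-Rm_*}.
\end{equation}
If $\rho n\le k\le(1-\rho)n$, then $k\in J_q$ because $\rho_q<\rho$, so $L_k([n])$ has an induced path with at least $2^{1-m_0}\binom nk\ge2^{1-Rm_*}\binom nk$ upper vertices. For $n<m_*$ a single upper vertex is an induced path, and $1\ge2^{-m_*}\binom nk\ge2^{1-Rm_*}\binom nk$. So $c(\rho)=2^{1-Rm_*}$ works, and Theorem~\ref{thm:general}(a) is proved. \qed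

\section{The middle levels: proof of Theorem~\ref{thm:middle}}\label{sec:middle}

Take $\rho=\frac14$, $R=8=2/\rho$ and $m_*=1024$. We verify the conditions of Section~\ref{sec:iter}.

(C1) If $m\ge8^i\cdot1024$, then $3i\le\log_2m-10$. Moreover $\ell\le2+3\log_2(9m)$, and $6\log_29<19.1$. So the left side is at most
\[
22+3i+6\log_2(9m)\ \le\ 12+19.1+7\log_2m\ =\ 31.1+7\log_2m .
\]
For $m=1024$ this equals $101.1\le128=m/8=\rho m/2$, and $m/8-7\log_2m$ has derivative $\frac18-\frac{7}{m\ln2}>0$ for $m\ge1024$.

(C2) We have $m\ge1024\ge7$ and $m/2-2\ge9$. (C3) We have $1024\ge256=16/\rho^2$.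

For $n=2s\ge1024$ and $k=s$ we have $m_0<8192$, that is, $m_0\le8191$, so \eqref{eq:density} gives $w(s)\ge2^{1-m_0}\binom{2s}{s}\ge2^{-8190}\binom{2s}{s}$. For $s<512$ we have $w(s)\ge1\ge2^{-8190}\binom{2s}{s}$, since $\binom{2s}{s}\le4^s<2^{1024}$. This proves the first statement.

By \eqref{eq:ratio}, as $k\to\infty$,
\[
\frac{w(k+4096)}{\binom{2k}{k}}\ \ge\ 2^{-8190}\,\frac{\binom{2k+8192}{k+4096}}{\binom{2k}{k}}\ \longrightarrow\ 2^{-8190}\cdot4^{4096}\ =\ 4 ,
\]
so $w(k+4096)\ge\binom{2k}{k}$ for all sufficiently large $k$. For $k\ge1$ the ratio in \eqref{eq:ratio} is at least $3$, so $\binom{2k+2\cdot5168}{k+5168}\ge3^{5168}\binom{2k}{k}$. Since $5168\log_23>5168\cdot1.5849>8190$, it follows that $w(k+5168)\ge\binom{2k}{k}$ for every $k\ge1$. \qed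

\section{The upper bound: proof of Theorem~\ref{thm:general}(b)}\label{sec:upper}

We count the edges from the upper vertices of the path to the lower vertices off the path. Let an induced path in $L_k([n])$ have $u$ upper and $l\ge u-1$ lower vertices. Each upper vertex of the path has $k$ lower neighbors, and at most two of them are on the path, because the path is induced. So at least $u(k-2)$ edges go from upper vertices of the path to the $\binom{n}{k-1}-l$ lower vertices off the path. Each of the latter has degree $n-k+1$. As $(n-k+1)\binom{n}{k-1}=k\binom nk$, we get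
\[
u(k-2)\ \le\ k\binom nk-(n-k+1)l\ \le\ k\binom nk-(n-k+1)(u-1),
\]
that is, $u(n-1)\le k\binom nk+n-k+1$. This is the bound in (b), and $n=2s$, $k=s$ gives the bound for $w(s)$.

The bound for $w(s)$ is less than $\binom{2s}{s}$ if and only if $(s-1)\binom{2s}{s}>s+1$. For $s\ge2$ this holds, since $\binom{2s}{s}\ge6$ and $6(s-1)>s+1$. So $w(k)<\binom{2k}{k}$ for every $k\ge2$. Together with Theorem~\ref{thm:middle} we obtain $w(s)=\Theta\bigl(\binom{2s}{s}\bigr)$; more precisely, $2^{-8190}\le w(s)/\binom{2s}{s}\le\frac12+o(1)$. \qed

\begin{thebibliography}{1}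
\bibitem{Ning} Bo Ning, \emph{Kohayakawa's conjecture and clique coverings of complements of paths and cycles}, arXiv:2608.11132 (2026).
\end{thebibliography}

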